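\title{Antipodal point sets and the minimal logarithmic energy on the sphere}

\begin{abstract}
Let $m_N$ be the minimal logarithmic energy of $N$ points on the unit sphere $\mathbb S^2$ and, for even $N$, let $A_N$ be the minimum among collections that are invariant under $p\mapsto -p$. We prove that $A_N-m_N=o(N)$, so that $A_N$ and $m_N$ have the same asymptotic expansion up to and including the term of order $N$. This confirms a conjecture posed by Beltr\'an, Etayo and L\'opez-G\'omez. More precisely, $A_N-m_N\le C\sqrt N(\log N)^{5/2}$. As a consequence we obtain the corresponding expansion for $n$ lines through the origin of $\mathbb R^3$. The proof cuts a minimizer along a random great circle and doubles each half by the antipodal map. The expected total energy of the two resulting collections is exactly $2m_N$ plus the sum of a fixed continuous kernel over the minimizer, and this sum is estimated by Legendre expansion.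
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

The logarithmic energy of a collection $\omega=\{x_1,\dots,x_N\}$ of $N$ distinct points on the unit sphere $\mathbb S^2\subset\mathbb R^3$ is
\[
\mathcal E(\omega)=\sum_{i\ne j}\log\frac1{\|x_i-x_j\|},
\]
where the sum runs over ordered pairs. To minimize $\mathcal E$ is to maximize the product of the mutual distances. Let $m_N$ be the minimum of $\mathcal E$ over all collections of $N$ points, with $m_1=0$.

Let $\sigma$ be the uniform probability measure on $\mathbb S^2$. If $x$ is fixed and $y$ has distribution $\sigma$, then $t=x\cdot y$ is uniform on $[-1,1]$ and $\|x-y\|^2=2-2t$. Hence, for every $x\in\mathbb S^2$,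
\begin{equation}\label{eq:W}
\int\log\frac1{\|x-y\|}\,d\sigma(y)=-\frac14\int_{-1}^1\log(2-2t)\,dt=\frac12-\log2=:W<0 .
\end{equation}
The number $W$ is the continuous logarithmic energy of $\mathbb S^2$, and $N$ independent uniform points have mean energy $WN(N-1)$. Optimal points do better. It is known that
\begin{equation}\label{eq:expansion}
m_N=WN^2-\tfrac12N\log N+C_{\log}N+o(N)\qquad(N\to\infty),
\end{equation}
where $C_{\log}$ is a constant, defined by this expansion.

Call a collection $\omega$ \emph{antipodal} if $p\in\omega$ implies $-p\in\omega$. For even $N\ge2$ let $A_N$ be the minimum of $\mathcal E$ over antipodal collections of $N$ points. Both minima are attained: on the compact space of $N$-tuples of points (for $A_N$, of tuples of the form $(y_1,-y_1,\dots,y_{N/2},-y_{N/2})$) the energy is lower semicontinuous with values in $(-\infty,+\infty]$, and it is $+\infty$ exactly when two points coincide. It was conjectured in \cite{BEL} that $A_N$ has the expansion \eqref{eq:expansion}, with the same constant $C_{\log}$, as $N\to\infty$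 through even integers. We prove this.

\begin{theorem}\label{thm:main}
As $N\to\infty$ through even integers, $m_N\le A_N\le m_N+o(N)$. Hence
\[
A_N=WN^2-\tfrac12N\log N+C_{\log}N+o(N).
\]
\end{theorem}

\begin{theorem}\label{thm:quant}
There is a constant $C$ such that $0\le A_N-m_N\le C\sqrt N(\log N)^{5/2}$ for all even $N\ge2$.
\end{theorem}

The inequality $A_N\ge m_N$ holds because $A_N$ is a minimum over a smaller class, so only the upper bounds need proof. Theorem~\ref{thm:quant} contains the first assertion of Theorem~\ref{thm:main}. We prove Theorem~\ref{thm:main} separately because its proof needs only textbook facts on spherical harmonics and the heat kernel; Theorem~\ref{thm:quant} sharpens one step of that proof by means of two estimates of Li and Yau \cite{LY}.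

\subsection{Lines through the origin and small cases}\label{sec:lines}

An antipodal collection of $2n$ points is the same as a set of $n$ distinct lines through the origin: if the lines are spanned by unit vectors $y_1,\dots,y_n$, the collection is $\omega=\{\pm y_1,\dots,\pm y_n\}$. Let $\varphi_{kl}\in(0,\frac\pi2]$ be the angle between the $k$th and the $l$th line. If $\theta$ is the angle between the vectors $y_k$ and $y_l$, then $\sin\theta=\sin\varphi_{kl}$ and $\|y_k-y_l\|\,\|y_k+y_l\|=2\sin\frac\theta2\cdot2\cos\frac\theta2=2\sin\varphi_{kl}$. For each ordered pair $k\neq l$, two of the four pairs $(\pm y_k,\pm y_l)$ are at distance $\|y_k-y_l\|$ and two at distance $\|y_k+y_l\|$, and the $2n$ ordered pairs $(p,-p)$ are at distance $2$. Therefore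
\begin{equation}\label{eq:lines}
\mathcal E(\omega)=2\sum_{k\ne l}\log\frac1{2\sin\varphi_{kl}}-2n\log2 .
\end{equation}

\begin{corollary}\label{cor:lines}
For $n$ distinct lines through the origin of $\mathbb R^3$ with pairwise angles $\varphi_{kl}\in(0,\frac\pi2]$,
\[
\min\sum_{k\ne l}\log\frac1{\sin\varphi_{kl}}=(1-\log2)n^2-\tfrac12n\log n+\bigl(C_{\log}-\tfrac12\log2\bigr)n+o(n).
\]
\end{corollary}

\begin{proof}
By \eqref{eq:lines} the minimum equals $\frac12A_{2n}+n\log2+n(n-1)\log2=\frac12A_{2n}+n^2\log2$. Theorem~\ref{thm:main} with $N=2n$ gives $\frac12A_{2n}=(1-2\log2)n^2-\frac12n\log n-\frac12n\log2+C_{\log}n+o(n)$.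
\end{proof}

Formula \eqref{eq:lines} also settles the first two cases. For $N=2$ it gives $A_2=-2\log2$, which equals $m_2$ because no two points are at distance greater than $2$. For $N=4$ the best choice is two perpendicular lines, so $A_4=-8\log2$, whereas the regular tetrahedron, with edge length $\sqrt{8/3}$, has energy $-6\log\frac83$. Since $(8/3)^6>2^8$, we have $m_4<A_4$. The symmetry constraint has a cost, and the question is how fast the cost grows.

\subsection{The idea of the proof}

Heuristically, the terms $-\frac12N\log N+C_{\log}N$ record how the points are arranged at the scale $N^{-1/2}$ of the distance between neighbors. Antipodal symmetry leaves the arrangement inside an open hemisphere free. It interferes with the local picture only along the boundary circle, and a strip of width $N^{-1/2}$ around that circle should hold about $\sqrt N$ points. One therefore guesses that $A_N-m_N$ is not much larger than $\sqrt N$, and that a good antipodal collection is obtained from a minimizer by keeping the points in one hemisphere and adding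 their antipodes.

For a fixed hemisphere this construction meets three obstacles. Two points $x_i,x_j$ of the hemisphere may be almost antipodal, and then $x_i$ and $-x_j$ almost collide. The hemisphere need not contain exactly $N/2$ points. Finally, the logarithmic interaction has long range: about $N^2$ terms of the energy change by a bounded amount each, and their total has to be controlled to accuracy $o(N)$.

We choose the hemisphere at random. Two almost antipodal points rarely lie in the same random hemisphere, and this cancels the singularity of the logarithm. In Section~\ref{sec:cut} we compute the expected energy exactly, correct the number of points, and bound $A_N-m_N$ by sums of two continuous kernels of mean zero over the minimizer. In Section~\ref{sec:legendre} these sums are expanded in Legendre polynomials and bounded by $\sum_{\ell\ge1}\ell^{-2}\log(\ell+1)\,S_\ell$, where $S_\ell\ge0$ measures the size of the component of degree $\ell$ of the configuration. Section~\ref{sec:spectrum} bounds the $S_\ell$ in two ways: the value of the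 energy controls the high frequencies, and the minimality of the configuration controls the low ones. Section~\ref{sec:quant} improves the low-frequency bound.

\medskip\noindent\textbf{Conventions.} The letter $C$ denotes positive absolute constants that may change from line to line. We write $\theta(x,y)=\arccos(x\cdot y)\in[0,\pi]$ for the angle between $x,y\in\mathbb S^2$, which is their geodesic distance, and $\theta_{ij}=\theta(x_i,x_j)$. A sum $\sum_{i,j}$ includes the diagonal $i=j$. Since $\|x-y\|=2\sin\frac{\theta(x,y)}2$, the logarithmic kernel as a function of the angle is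
\[
g(\theta)=\log\frac1{2\sin(\theta/2)},\qquad 0<\theta\le\pi ,
\]
and $\log\|x+y\|^{-1}=g(\pi-\theta(x,y))$. Except for the last line of the proof of Theorem~\ref{thm:main}, the only information on $m_N$ that we use is the two-sided bound
\begin{equation}\label{eq:rough}
\bigl|m_N-WN^2+\tfrac12N\log N\bigr|\le CN\qquad(N\ge1),
\end{equation}
which follows from \eqref{eq:expansion} for large $N$, and then for all $N$ after enlarging $C$. In particular Theorem~\ref{thm:quant} does not use the existence of $C_{\log}$.

\section{Cutting along a random great circle}\label{sec:cut}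

Let $N\ge2$ be even, let $\omega=\{x_1,\dots,x_N\}$ be any collection of $N$ distinct points, and let $u$ be a random point with distribution $\sigma$. Almost surely $u\cdot x_i\ne0$ for all $i$. Put
\[
s_i=\operatorname{sgn}(u\cdot x_i),\qquad \omega^\pm=\{x_i:s_i=\pm1\},\qquad \alpha^\pm=\omega^\pm\cup(-\omega^\pm),\qquad d=\sum_is_i .
\]
Since $\omega^\pm$ lies in an open hemisphere, it is disjoint from $-\omega^\pm$. So $\alpha^\pm$ is an antipodal collection of $2\,\#\omega^\pm=N\pm d$ distinct points; in particular $d$ is even. We give the empty collection the energy $0$ and put $A_0=0$.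

The signs $s_i,s_j$ depend only on the projection of $u$ to a plane containing $x_i$ and $x_j$. The direction of this projection is uniform on a circle, and the signs differ on two opposite arcs of length $\theta_{ij}$. Hence
\begin{equation}\label{eq:prob}
\mathbb P(s_i=s_j)=1-\frac{\theta_{ij}}\pi .
\end{equation}

\subsection{Two points}

Let $\omega=\{x_1,x_2\}$ with $\theta=\theta_{12}\in(0,\pi)$, so that $\mathcal E(\omega)=2g(\theta)$. With probability $\theta/\pi$ the great circle $u^\perp$ separates the points; then $\alpha^+$ and $\alpha^-$ are the pairs $\{\pm x_1\}$ and $\{\pm x_2\}$, of total energy $-4\log2$. With probability $1-\theta/\pi$ it does not; then one of $\alpha^\pm$ is empty and the other is $\{\pm x_1,\pm x_2\}$, of energy $4\log\frac1{2\sin\theta}-4\log2$ by \eqref{eq:lines}. Since $\log\frac1{2\sin\theta}=g(\theta)+g(\pi-\theta)$,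
\begin{align*}
\mathbb E\bigl[\mathcal E(\alpha^+)+\mathcal E(\alpha^-)\bigr]
&=4\Bigl(1-\frac\theta\pi\Bigr)\bigl(g(\theta)+g(\pi-\theta)\bigr)-4\log2\\
&=2\mathcal E(\omega)-\frac{4\theta}\pi g(\theta)+\frac{4(\pi-\theta)}\pi g(\pi-\theta)-4\log2 .
\end{align*}
The original energy appears exactly, twice. The first correction is the interaction of $x_1$ with $x_2$ that is lost when the circle separates them, and the second is the interaction of $x_1$ with $-x_2$ that is created when it does not. Each is large only on an event of small probability: the logarithmic singularity of $g$ at $0$ is multiplied by a factor that vanishes linearly, and both corrections stay bounded as $\theta\to0$ or $\theta\to\pi$. Moreover the two corrections together form an odd function under $\theta\mapsto\pi-\theta$.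

\subsection{The expected energy}

The example suggests the definitions
\[
h(\theta)=\frac{2\theta}\pi\,g(\theta)\ \ (0<\theta\le\pi),\quad h(0)=0,\qquad K(\theta)=h(\pi-\theta)-h(\theta),\qquad D(\theta)=1-\frac{2\theta}\pi .
\]
The functions $h,K,D$ are continuous on $[0,\pi]$, and $K$ and $D$ are odd under $\theta\mapsto\pi-\theta$. Note that $K(0)=h(\pi)=-2\log2$; the constant $-4\log2$ in the example is $2K(0)$.

\begin{lemma}\label{lem:identity}
For every collection $\omega$ of $N$ distinct points,
\[
\mathbb E\bigl[\mathcal E(\alpha^+)+\mathcal E(\alpha^-)\bigr]=2\mathcal E(\omega)+\sum_{i,j}K(\theta_{ij}),\qquad \mathbb E\,d^2=\sum_{i,j}D(\theta_{ij}).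
\]
\end{lemma}

\begin{proof}
An ordered pair of distinct points of $\alpha^+$ or of $\alpha^-$ has one of the forms $(x_i,x_j)$, $(-x_i,-x_j)$ with $i\ne j$, or $(x_i,-x_j)$, $(-x_i,x_j)$ with $i=j$ allowed, always with $s_i=s_j$. Hence
\[
\mathcal E(\alpha^+)+\mathcal E(\alpha^-)=2\sum_{i\ne j}\mathbf 1_{s_i=s_j}\,g(\theta_{ij})+2\sum_{i,j:\ \theta_{ij}<\pi}\mathbf 1_{s_i=s_j}\,g(\pi-\theta_{ij}),
\]
where pairs with $x_j=-x_i$ do not occur in the second sum because $s_i\ne s_j$ for them. By \eqref{eq:prob} the first sum has expectation $2\mathcal E(\omega)-\sum_{i\ne j}h(\theta_{ij})$ and the second has expectation $\sum_{\theta_{ij}<\pi}h(\pi-\theta_{ij})$. Since $h(0)=0$, both sums of values of $h$ extend to all pairs $(i,j)$. For the second identity, $d^2=\sum_{i,j}s_is_j$ and $\mathbb E\,s_is_j=2\,\mathbb P(s_i=s_j)-1=D(\theta_{ij})$.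
\end{proof}

\subsection{Restoring the number of points}

The collections $\alpha^\pm$ have $N\pm d$ points, so they bound $A_{N+d}$ and $A_{N-d}$ and not $A_N$. The increments $A_{M+2}-A_M$ are of order $M$, but this comes from the quadratic term $WM^2$, whose part linear in $d$ cancels in the sum $W(N+d)^2+W(N-d)^2$. We therefore subtract the quadratic term and put
\[
F(M)=A_M-WM^2\qquad(M\ge0\text{ even}).
\]
The next lemma says that adding a pair lowers $F$, by at most $C\log M$.

\begin{lemma}\label{lem:F}
\textup{(a)} $F(M+2)\le F(M)$ for even $M\ge0$. \textup{(b)} $F(M-2)\le F(M)+C\log M$ for even $M\ge2$.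
\end{lemma}

\begin{proof}
(a) Add a pair $\pm x$, with $x$ uniform on $\mathbb S^2$, to an optimal antipodal collection of $M$ points. Almost surely the result is an antipodal collection of $M+2$ distinct points. There are $4M$ new ordered pairs that consist of an old and a new point, each with mean interaction $W$ by \eqref{eq:W}, and the two ordered pairs formed by $x$ and $-x$ contribute $-2\log2$. Thus $A_{M+2}\le A_M+4WM-2\log2$. Subtracting $W(M+2)^2$ gives
\[
F(M+2)\le F(M)-4W-2\log2=F(M)+2\log2-2<F(M).
\]

(b) For $M=2$ we have $F(0)=0$ and $F(2)=-2\log2-4W=2\log2-2$, and the claim holds with a suitable $C$. Let $M=2n\ge4$, and delete one of the $n$ antipodal pairs of an optimal collection, chosen uniformly at random. The interactions inside pairs contribute $-M\log2$ before the deletion and $-(M-2)\log2$ after it. The other interactions sum to $A_M+M\log2$; each involves two different pairs and survives with probability $1-\frac2n=1-\frac4M$. Therefore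
\[
A_{M-2}\le\Bigl(1-\frac4M\Bigr)(A_M+M\log2)-(M-2)\log2=A_M-\frac4MA_M-2\log2 .
\]
Subtracting $W(M-2)^2=WM^2-4WM+4W$ gives
\[
F(M-2)\le F(M)-\frac4MF(M)-4W-2\log2\le F(M)-\frac4MF(M).
\]
By the lower bound in \eqref{eq:rough}, $F(M)\ge m_M-WM^2\ge-\frac12M\log M-CM$, and so $-\frac4MF(M)\le C\log M$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $N\ge2$ be even and let $\omega$ be a minimizer for $m_N$. Then
\[
0\le A_N-m_N\le\frac12\Bigl|\sum_{i,j}K(\theta_{ij})\Bigr|+|W|\,\mathbb E\,d^2+C\log N\,(\mathbb E\,d^2)^{1/2}.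
\]
\end{proposition}

\begin{proof}
Fix $u$. Part (a) of Lemma~\ref{lem:F}, applied $|d|/2$ times, gives $F(N)\le F(N-|d|)$. Part (b), applied $|d|/2$ times with indices $M\le N+|d|\le2N\le N^2$, gives $F(N)\le F(N+|d|)+C|d|\log N$. We add these inequalities and use $A_{N\pm d}\le\mathcal E(\alpha^\pm)$ and $(N+d)^2+(N-d)^2=2N^2+2d^2$:
\[
2A_N-2WN^2\le\mathcal E(\alpha^+)+\mathcal E(\alpha^-)-2WN^2-2Wd^2+C|d|\log N .
\]
Now take expectations, and use Lemma~\ref{lem:identity} and $\mathbb E|d|\le(\mathbb E\,d^2)^{1/2}$.
\end{proof}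

\begin{remark}\label{rem:iid}
Two extreme cases show what has to be proved. If $\omega$ is antipodal, then $\alpha^+=\alpha^-=\omega$ and $d=0$; accordingly the sums of the odd kernels $K$ and $D$ vanish. If instead the $x_i$ are independent and uniform, the off-diagonal terms have mean zero, again by oddness, and the two sums have mean $NK(0)=-2N\log2$ and $ND(0)=N$. To reach $o(N)$ we must show that for a minimizer the $N^2-N$ off-diagonal terms cancel the diagonal, which requires a distribution more even than that of random points.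
\end{remark}

\section{Legendre expansion of the error}\label{sec:legendre}

The kernels $K$ and $D$ have no sign, so their sums over $\omega$ cannot be estimated term by term. The Legendre expansion writes each of them as a combination of kernels $P_\ell(x\cdot y)$ whose sums over $\omega$ are nonnegative; then only the size of the coefficients matters.

\subsection{Standard facts}\label{sec:facts}

The Legendre polynomial $P_\ell$ has degree $\ell$ and satisfies $P_\ell(1)=1$, $|P_\ell|\le1$ on $[-1,1]$, $P_\ell(-t)=(-1)^\ell P_\ell(t)$ and $\frac12\int_{-1}^1P_kP_\ell\,dt=\delta_{k\ell}/(2\ell+1)$. The $P_\ell$ form a complete orthogonal system in $L^2(-1,1)$. The function $v_\ell(\theta)=P_\ell(\cos\theta)$ solves Legendre's equation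
\begin{equation}\label{eq:legendre}
(\sin\theta\;v_\ell')'=-\ell(\ell+1)\sin\theta\;v_\ell .
\end{equation}
Let $\Delta$ be the Laplace--Beltrami operator of $\mathbb S^2$. Its eigenvalues are $-\ell(\ell+1)$, $\ell\ge0$, with multiplicity $2\ell+1$. If $(Y_{\ell m})_{|m|\le\ell}$ is a real orthonormal basis in $L^2(\sigma)$ of the $\ell$th eigenspace, the \emph{addition theorem} states that $(2\ell+1)P_\ell(x\cdot y)=\sum_mY_{\ell m}(x)Y_{\ell m}(y)$. It implies
\begin{equation}\label{eq:reproducing}
\int P_k(x\cdot y)P_\ell(y\cdot z)\,d\sigma(y)=\frac{\delta_{k\ell}}{2\ell+1}P_\ell(x\cdot z),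
\end{equation}
and, for $\omega=\{x_1,\dots,x_N\}$,
\[
S_\ell:=\sum_{i,j}P_\ell(x_i\cdot x_j)=\frac1{2\ell+1}\sum_m\Bigl(\sum_iY_{\ell m}(x_i)\Bigr)^2\ge0 .
\]
For example $S_0=N^2$ and $S_1=\|\sum_ix_i\|^2$. For independent uniform points $S_\ell$ has mean $N$ for every $\ell\ge1$.

For a function $f$ on $(0,\pi)$ with $f(\theta)\sin\theta$ integrable, put $\hat f_\ell=\frac12\int_0^\pi f\,v_\ell\sin\theta\,d\theta$. The \emph{Funk--Hecke formula} states that
\begin{equation}\label{eq:FH}
\int f(\theta(x,y))\,P_\ell(y\cdot z)\,d\sigma(y)=\hat f_\ell\,P_\ell(x\cdot z).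
\end{equation}
If $f$ is continuous on $[0,\pi]$ and $\sum_\ell(2\ell+1)|\hat f_\ell|<\infty$, then $\sum_\ell(2\ell+1)\hat f_\ell v_\ell$ converges uniformly to a continuous function with the same coefficients as $f$, which equals $f$ by completeness. In that case
\begin{equation}\label{eq:sumexp}
\sum_{i,j}f(\theta_{ij})=\sum_{\ell\ge0}(2\ell+1)\hat f_\ell S_\ell .
\end{equation}

\subsection{Decay of the coefficients}

We need the size of $v_\ell$ and $v_\ell'$ away from the poles.

\begin{lemma}\label{lem:Pl}
Let $\ell\ge1$. Then $|v_\ell(\theta)|\le(\ell\sin\theta)^{-1/2}$ on $(0,\pi)$, and $|v_\ell'(\theta)|\le4\,\ell^{1/2}(\sin\theta)^{-1/2}$ wherever $\sin\theta\ge\frac1{2\ell}$.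
\end{lemma}

\begin{proof}
Since $v_\ell(\pi-\theta)=(-1)^\ell v_\ell(\theta)$, we may take $\theta\in(0,\frac\pi2]$. The factor $(\sin\theta)^{1/2}$ removes the first-order term from \eqref{eq:legendre}. Indeed, for $\psi=(\sin\theta)^{1/2}v_\ell$,
\[
\psi'=(\sin\theta)^{1/2}v_\ell'+\tfrac12\cot\theta\;\psi,\qquad
\psi''=(\sin\theta)^{1/2}(v_\ell''+\cot\theta\;v_\ell')-\bigl(\tfrac12+\tfrac14\cot^2\theta\bigr)\psi=-q\psi,
\]
with $q=\ell(\ell+1)+\frac12+\frac14\cot^2\theta=(\ell+\frac12)^2+\frac1{4\sin^2\theta}$. On $(0,\frac\pi2]$ the function $q$ is nonincreasing, so $\Phi=\psi^2+\psi'^2/q$ satisfies $\Phi'=-q'\psi'^2/q^2\ge0$, and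
\[
\Phi(\theta)\le\Phi(\tfrac\pi2)=P_\ell(0)^2+P_\ell'(0)^2/q(\tfrac\pi2).
\]
We have $|P_{2k}(0)|=4^{-k}\binom{2k}k=\prod_{j=1}^k\frac{2j-1}{2j}\le(2k+1)^{-1/2}$, because $\bigl(\frac{2j-1}{2j}\bigr)^2\le\frac{2j-1}{2j+1}$. For even $\ell$, parity gives $P_\ell'(0)=0$, so $\Phi(\frac\pi2)\le\frac1{\ell+1}$. For odd $\ell$, parity gives $P_\ell(0)=0$, and the recurrence $(1-t^2)P_\ell'=\ell(P_{\ell-1}-tP_\ell)$ gives $P_\ell'(0)=\ell P_{\ell-1}(0)$; as $q\geq\ell^2$, we get $\Phi(\frac\pi2)\le P_{\ell-1}(0)^2\le\frac1\ell$. Hence $|\psi|\le\ell^{-1/2}$, which is the first bound, and $|\psi'|\le q^{1/2}\ell^{-1/2}$. If $\sin\theta\ge\frac1{2\ell}$, then $q^{1/2}\le\ell+\frac12+\frac1{2\sin\theta}\le\frac52\ell$ and $\frac12\cot\theta\le\ell$, so $(\sin\theta)^{1/2}|v_\ell'|\le|\psi'|+\ell|\psi|\le\frac72\ell^{1/2}$.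
\end{proof}

The kernels $K$ and $D$ are smooth on $(0,\pi)$; at the poles $D$ has a conical point and $K$ behaves like $\theta\log\theta$. One application of the Laplacian gains the factor $\ell^{-2}$ and leaves a function of size $\theta^{-1}\log\frac1\theta$, which is still integrable on the sphere. A second application would not be integrable, so we gain the remaining factor $\ell^{-1}\log\ell$ by cutting at distance $1/\ell$ from the poles and integrating by parts once more in between.

\begin{lemma}\label{lem:coef}
For $f\in\{K,D\}$ we have $|\hat f_\ell|\le C\ell^{-3}\log(\ell+1)$ for $\ell\ge1$, and $\hat f_\ell=0$ for even $\ell$, in particular for $\ell=0$.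
\end{lemma}

\begin{proof}
For even $\ell$ the function $v_\ell\sin\theta$ is even and $f$ is odd under $\theta\mapsto\pi-\theta$, so $\hat f_\ell=0$. For $\ell=1$ the bound holds because $f$ is bounded. Let $\ell\ge2$.

\emph{Derivative bounds.} Let $\lambda(\theta)=1+\log\frac1{\sin\theta}$. We claim that on $(0,\pi)$
\begin{equation}\label{eq:deriv}
|f'|\le C\lambda,\qquad|f''|\le\frac{C\lambda}{\sin\theta},\qquad|f'''|\le\frac{C\lambda}{\sin^2\theta}.
\end{equation}
For $D$ this holds since $D'$ is constant. The right sides are invariant under $\theta\mapsto\pi-\theta$, so for $K$ it suffices to prove \eqref{eq:deriv} with $h$ in place of $f$. From $\sin\theta\le2\sin\frac\theta2\le2$ we get $|g|\le\lambda$. Further $g'=-\frac12\cot\frac\theta2$, $g''=\frac14\csc^2\frac\theta2$, $g'''=-\frac14\csc^2\frac\theta2\cot\frac\theta2$, and $\sin\frac\theta2\ge\frac\theta\pi$ gives $|g^{(k)}|\le C\theta^{-k}$ for $k=1,2,3$. Hence $h'=\frac2\pi(g+\theta g')$, $h''=\frac2\pi(2g'+\theta g'')$ and $h'''=\frac2\pi(3g''+\theta g''')$ are bounded by $C\lambda$,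 $C\theta^{-1}$ and $C\theta^{-2}$, and $\theta\ge\sin\theta$.

\emph{The Laplacian.} Let $\Lambda=f''+\cot\theta\,f'=(\sin\theta\,f')'/\sin\theta$. By \eqref{eq:deriv},
\[
|\Lambda|\le\frac{C\lambda}{\sin\theta},\qquad|\Lambda'|=|f'''+\cot\theta\,f''-\csc^2\theta\,f'|\le\frac{C\lambda}{\sin^2\theta}.
\]
We integrate by parts twice. The boundary terms $\sin\theta\,f'v_\ell$ and $f\sin\theta\,v_\ell'$ tend to $0$ at both ends, since $\lambda\sin\theta\to0$ there and $f$, $v_\ell$, $v_\ell'$ are bounded. With \eqref{eq:legendre},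
\[
I:=\int_0^\pi\Lambda\,v_\ell\sin\theta\,d\theta=\int_0^\pi f\,(\sin\theta\,v_\ell')'\,d\theta=-2\ell(\ell+1)\hat f_\ell ,
\]
and it remains to show that $|I|\le C\ell^{-1}\log(\ell+1)$.

\emph{Near the poles.} On $(0,\frac1\ell)$ and $(\pi-\frac1\ell,\pi)$ we use $|v_\ell|\le1$. Since $\sin\theta\ge\frac{2\theta}\pi$ on $[0,\frac\pi2]$, these intervals contribute at most
\[
C\int_0^{1/\ell}\Bigl(1+\log\frac\pi{2\theta}\Bigr)d\theta=\frac C\ell\Bigl(2+\log\frac{\pi\ell}2\Bigr)\le\frac{C\log(\ell+1)}\ell .
\]

\emph{Away from the poles.} On $J=[\frac1\ell,\pi-\frac1\ell]$ we have $\sin\theta\ge\frac2{\pi\ell}\ge\frac1{2\ell}$ and $\lambda\le C\log(\ell+1)$. By \eqref{eq:legendre}, $v_\ell\sin\theta=Q'$ with $Q=-\sin\theta\,v_\ell'/(\ell(\ell+1))$, and Lemma~\ref{lem:Pl} gives $|Q|\le4\ell^{-3/2}(\sin\theta)^{1/2}$ on $J$. Write $\int_J\Lambda Q'=[\Lambda Q]-\int_J\Lambda'Q$. At the endpoints of $J$, $|\Lambda Q|\le C\log(\ell+1)\,\ell^{-3/2}(\sin\theta)^{-1/2}\le C\ell^{-1}\log(\ell+1)$, and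
\[
\int_J|\Lambda'Q|\,d\theta\le C\log(\ell+1)\,\ell^{-3/2}\int_J(\sin\theta)^{-3/2}d\theta\le C\log(\ell+1)\,\ell^{-3/2}\int_{1/\ell}^\infty\theta^{-3/2}d\theta ,
\]
which is at most $C\ell^{-1}\log(\ell+1)$.
\end{proof}

\begin{proposition}\label{prop:T}
Let $N\ge2$ be even, let $\omega$ be a minimizer for $m_N$, and put
\[
T=\sum_{\ell\ge1}\frac{\log(\ell+1)}{\ell^2}\,S_\ell .
\]
Then $0\le A_N-m_N\le CT+C\log N\;T^{1/2}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:coef}, $(2\ell+1)|\hat f_\ell|\le C\ell^{-2}\log(\ell+1)$ for $f\in\{K,D\}$ and $\ell\ge1$, so \eqref{eq:sumexp} applies. The term $\ell=0$, which carries $S_0=N^2$, is absent because $\hat f_0=0$. Since $S_\ell\ge0$, we get $|\sum_{i,j}K(\theta_{ij})|\le CT$ and, by Lemma~\ref{lem:identity}, $\mathbb E\,d^2\le CT$. Insert this in Proposition~\ref{prop:reduction}.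
\end{proof}

\subsection{The logarithmic kernel}

To bound $T$ we compare it with the energy, and for this we need the expansion of $g$.

\begin{lemma}\label{lem:g}
We have $\hat g_0=W$ and $\hat g_\ell=\frac1{2\ell(\ell+1)}$ for $\ell\ge1$. For $0<\theta<\pi$,
\[
g(\theta)=W+\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}\,v_\ell(\theta),
\]
and the series converges absolutely.
\end{lemma}

\begin{proof}
The value of $\hat g_0$ is \eqref{eq:W}. For $\ell\ge1$ we use \eqref{eq:legendre}, $\sin\theta\,g'(\theta)=-\cos^2\frac\theta2=-\frac{1+\cos\theta}2$, and two integrations by parts; the first boundary term $g\sin\theta\,v_\ell'$ vanishes at both ends. Thus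
\[
2\ell(\ell+1)\hat g_\ell=-\int_0^\pi g\,(\sin\theta\,v_\ell')'d\theta=-\int_0^\pi\frac{1+\cos\theta}2\,v_\ell'\,d\theta=v_\ell(0)-\frac12\int_0^\pi v_\ell\sin\theta\,d\theta=1 .
\]
By Lemma~\ref{lem:Pl} the terms of the series are at most $\ell^{-3/2}(\sin\theta)^{-1/2}$ in absolute value, so it converges absolutely and locally uniformly on $(0,\pi)$, and its sum is continuous there. As a function of $t=\cos\theta$, $g=-\frac12\log(2-2t)$ lies in $L^2(-1,1)$, so the series converges to $g$ in $L^2$ by completeness. Two continuous functions that agree almost everywhere agree everywhere.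
\end{proof}

The weight of $S_\ell$ is about $\ell^{-1}$ in the energy and $\ell^{-2}\log(\ell+1)$ in $T$. This gain of almost one power of $\ell$ is what the random cut has bought.

\section{The spectrum of a minimizer}\label{sec:spectrum}

\subsection{High frequencies: the energy bound}

Formally, $\sum_{i,j}g(\theta_{ij})-WN^2=\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}S_\ell$, but both sides are infinite because of the diagonal. We need a bounded substitute for $g$ with positive coefficients that lies essentially below $g$. The heat flow provides it. Recall that the heat kernel of $\mathbb S^2$ with respect to $\sigma$,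
\[
p_t(x,y)=\sum_{\ell\ge0}(2\ell+1)e^{-\ell(\ell+1)t}P_\ell(x\cdot y)\qquad(t>0),
\]
is smooth, symmetric and strictly positive, with $\int p_t(x,y)\,d\sigma(y)=1$. Define
\[
G_\tau(x,y)=W+\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}\,e^{-\ell(\ell+1)\tau}P_\ell(x\cdot y)\qquad(\tau>0),
\]
the logarithmic kernel smoothed at the length scale $\sqrt\tau$.

\begin{lemma}\label{lem:G}
\textup{(a)} $G_\tau(x,y)\le\log\|x-y\|^{-1}+\frac\tau2$ for $x\ne y$ and $\tau>0$. \textup{(b)} $G_\tau(x,x)\le2+\frac12\log\frac1\tau$ for $0<\tau\le1$.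
\end{lemma}

\begin{proof}
(a) For $0<\varepsilon<\tau$, termwise integration and the positivity of $p_s$ give
\[
G_\varepsilon-G_\tau=\frac12\int_\varepsilon^\tau(p_s-1)\,ds\ge-\frac\tau2 .
\]
If $y\ne\pm x$, the series in Lemma~\ref{lem:g} converges absolutely, so $G_\varepsilon(x,y)\to g(\theta(x,y))$ as $\varepsilon\to0$ by dominated convergence. The case $y=-x$ follows because both sides of (a) are continuous in $y$ at $-x$.

(b) Put $a=\tau^{-1/2}\ge1$. We use $W<0$, $\frac{2\ell+1}{2\ell(\ell+1)}\le\frac1\ell$, and $\ell(\ell+1)\tau\geq\ell^2/a^2\ge\ell/a$ for $\ell>a$: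
\[
G_\tau(x,x)\le\sum_{\ell\le a}\frac1\ell+\frac1a\sum_{\ell\ge1}e^{-\ell/a}\le1+\log a+\frac{1/a}{e^{1/a}-1}\le2+\log a .\qedhere
\]
\end{proof}

Summing (a) over the pairs $i\ne j$ and (b) over the diagonal, we obtain for every collection $\omega$ of $N$ distinct points and $0<\tau\le1$
\begin{equation}\label{eq:energyspec}
\sum_{\ell\ge1}\frac{2\ell+1}{2\ell(\ell+1)}e^{-\ell(\ell+1)\tau}S_\ell=\sum_{i,j}G_\tau(x_i,x_j)-WN^2\le\mathcal E(\omega)-WN^2+\frac{\tau N^2}2+2N+\frac N2\log\frac1\tau .
\end{equation}
The left side is nonnegative, so the choice $\tau=1/N$ gives $\mathcal E(\omega)\ge WN^2-\frac12N\log N-\frac52N$. This explains the term $-\frac12N\log N$ in \eqref{eq:expansion}: it matches the self-interaction of $N$ points smoothed at the scale $N^{-1/2}$. For a minimizer the inequality is sharp up to $O(N)$ by \eqref{eq:rough}, and this leaves little room for the $S_\ell$.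

From now on $N\ge2$, $\omega=\{x_1,\dots,x_N\}$ is a minimizer for $m_N$, and $\log^+=\max(\log,0)$.

\begin{lemma}\label{lem:high}
\textup{(a)} For all real $R\ge1$,
\[
\sum_{1\le\ell\le R}\frac{S_\ell}\ell\le CN\Bigl(1+\log^+\frac{R^2}N\Bigr).
\]
\textup{(b)} For all real $L$ with $1\le L\le\sqrt N$,
\[
\sum_{\ell>L}\frac{\log(\ell+1)}{\ell^2}S_\ell\le CN\,\frac{\log(L+1)}L .
\]
\end{lemma}

\begin{proof}
(a) Take $\tau=1/\max(R^2,N)$ in \eqref{eq:energyspec}. Then $\tau N^2\le N$ and $\log\frac1\tau=\log N+\log^+\frac{R^2}N$. By the upper bound in \eqref{eq:rough}, $m_N-WN^2\le-\frac12N\log N+CN$, so the terms $N\log N$ cancel and the right side of \eqref{eq:energyspec} is at most $CN+\frac N2\log^+\frac{R^2}N$. On the left side all terms are nonnegative, and for $\ell\le R$ we have $\ell(\ell+1)\tau\le2\ell^2/R^2\le2$ and $\frac{2\ell+1}{2\ell(\ell+1)}\ge\frac1{2\ell}$, so the weight of $S_\ell$ is at least $\frac{e^{-2}}{2\ell}$.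

(b) Split the sum into the blocks $2^jL<\ell\le2^{j+1}L$, $j\ge0$. On such a block $\log(\ell+1)\le(j+1)\log2+\log(L+1)\le(j+2)\log(L+1)$ and $\frac1\ell\le\frac1{2^jL}$. Part (a) with $R=2^{j+1}L$, for which $R^2/N\le4^{j+1}$, bounds $\sum S_\ell/\ell$ over the block by $CN(j+2)$. The total is at most $CN\frac{\log(L+1)}L\sum_{j\ge0}(j+2)^22^{-j}$.
\end{proof}

Lemma~\ref{lem:high} uses minimality only through the value of the energy. With $L=1$ it gives $T\le CN$, which recovers nothing beyond \eqref{eq:rough}. The loss is at bounded frequencies: part (a) allows $S_1$ to be as large as $CN$, the size that random points have.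

\subsection{Low frequencies: the potential}

To do better we use minimality itself. Consider the potential of the signed measure $\sum_i\delta_{x_i}-N\sigma$,
\[
V(y)=\sum_{i=1}^N\log\frac1{\|y-x_i\|}-WN ,
\]
which is integrable with $\int V\,d\sigma=0$ by \eqref{eq:W}. Its components of degree $\ell$ are those of the configuration multiplied by $\hat g_\ell$, so a bound for $V$ in $L^1$ bounds each $S_\ell$. If $V$ were very negative at some point, adding that point to $\omega$ would produce $N+1$ points with energy below $m_{N+1}$; and a function of mean zero that is bounded below is bounded in $L^1$.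

\begin{lemma}\label{lem:low}
There is an absolute constant $C_0>0$ such that, with $b=C_0\log N$, we have $V\ge-b$ on $\mathbb S^2$, $\|V\|_{L^1(\sigma)}\le2b$, and $S_\ell\le C\ell^4\log^2N$ for $\ell\ge1$.
\end{lemma}

\begin{proof}
Delete a uniformly random point from a minimizer for $m_{N+1}$. Each interaction survives with probability $1-\frac2{N+1}$, so $m_N\le(1-\frac2{N+1})m_{N+1}$, that is, $m_{N+1}-m_N\ge\frac2{N+1}m_{N+1}$. For $y\notin\omega$ the collection $\omega\cup\{y\}$ has energy $m_N+2(V(y)+WN)\ge m_{N+1}$. By the lower bound in \eqref{eq:rough},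
\[
V(y)+WN\ge\frac{m_{N+1}}{N+1}\ge W(N+1)-\tfrac12\log(N+1)-C ,
\]
so $V(y)\ge-C_0\log N$ for $N\ge2$; on $\omega$, $V=+\infty$. As $V$ has mean zero, its positive and negative parts have the same integral, and $\|V\|_1=2\int\max(-V,0)\,d\sigma\le2b$.

Let $\ell\ge1$. By \eqref{eq:FH}, Lemma~\ref{lem:g} and $\int P_\ell(x\cdot y)\,d\sigma(y)=0$,
\[
\int V(y)P_\ell(x\cdot y)\,d\sigma(y)=\frac1{2\ell(\ell+1)}\sum_iP_\ell(x\cdot x_i).
\]
Multiply by $V(x)$, integrate in $x$, and apply the same identity at each point $x_i$. Since $|P_\ell|\le1$,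
\[
\frac{S_\ell}{(2\ell(\ell+1))^2}=\iint V(x)V(y)P_\ell(x\cdot y)\,d\sigma(x)\,d\sigma(y)\le\|V\|_1^2\le4b^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N$ be even and let $1\le L\le\sqrt N$. Lemma~\ref{lem:low} for $\ell\le L$ and Lemma~\ref{lem:high}(b) for $\ell>L$ give
\begin{equation}\label{eq:split}
T\le CL^3\log(L+1)\log^2N+CN\,\frac{\log(L+1)}L .
\end{equation}
For fixed $L$ this yields $\limsup_{N\to\infty}T/N\le CL^{-1}\log(L+1)$, and letting $L\to\infty$ we get $T=o(N)$. Then $\log N\;T^{1/2}=o(\sqrt N\log N)=o(N)$, and Proposition~\ref{prop:T} gives $0\le A_N-m_N\le o(N)$. The expansion of $A_N$ follows from \eqref{eq:expansion}.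
\end{proof}

\section{The quantitative bound}\label{sec:quant}

The choice $L=N^{1/4}$ in \eqref{eq:split} gives $T\le CN^{3/4}\log^3N$. To reach $\sqrt N$ we want to take $L=\sqrt N$ in Lemma~\ref{lem:high}(b), and then the bound $S_\ell\le C\ell^4\log^2N$, which treats each frequency separately, is too weak. An $L^2$ bound for the potential controls all frequencies at once, by Parseval's identity. It would follow from the $L^1$ bound and an $L^\infty$ bound, but $V$ is unbounded near the points $x_i$. We therefore smooth $V$ at the scale $N^{-1/2}$, which changes the frequencies $\ell\le\sqrt N$ only by bounded factors.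

For $f\in L^1(\sigma)$ the function $e^{t\Delta}f(x)=\int p_t(x,y)f(y)\,d\sigma(y)$ solves the heat equation $\partial_tw=\Delta w$ for $t>0$. Since $p_t>0$ has integral $1$ in each variable, $e^{t\Delta}$ preserves lower bounds, does not increase the $L^1$ norm, and maps a nonnegative function of positive mean to a strictly positive function. Integrating the series of $p_t$ termwise and using \eqref{eq:FH} and Lemma~\ref{lem:g}, we find
\begin{equation}\label{eq:Vt}
V_t:=e^{t\Delta}V=\sum_iG_t(\cdot,x_i)-WN,\qquad\Delta V_t=-\frac12\sum_i\bigl(p_t(\cdot,x_i)-1\bigr);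
\end{equation}
the second formula follows from $\Delta P_\ell(\cdot\,x_i)=-\ell(\ell+1)P_\ell(\cdot\,x_i)$, where $P_\ell(\cdot\,x_i)$ is the function $y\mapsto P_\ell(y\cdot x_i)$.

We use two results of Li and Yau \cite{LY} for complete $n$-dimensional manifolds without boundary with nonnegative Ricci curvature, in the case $n=2$ of the sphere $\mathbb S^2$.
\begin{itemize}
\item \emph{Harnack inequality.} A positive solution $w$ of $\partial_tw=\Delta w$ satisfies, for $0<t_1<t_2$ and all $z,x$,
\[
w(z,t_1)\le w(x,t_2)\Bigl(\frac{t_2}{t_1}\Bigr)^{n/2}\exp\Bigl(\frac{\theta(z,x)^2}{4(t_2-t_1)}\Bigr).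
\]
\item \emph{Gaussian bound.} On $\mathbb S^2$ their upper bound for the heat kernel gives $p_t(z,x)\le\frac Ct\,e^{-\theta(z,x)^2/(5t)}$ for $0<t\le1$.
\end{itemize}

Minimality gives an upper bound for the smoothed potential only at the points $x_i$ themselves. The proof of the next lemma shows that the maximum is attained close to one of them, and the Harnack inequality carries the bound from that point to the maximum. It applies because the lower bound $V\ge-b$ makes $V_t+b$ positive.

\begin{lemma}\label{lem:sup}
Let $\tau=1/N$. Then $\|V_\tau\|_\infty\le C\log^2N$ and $\|V_\tau\|_{L^2(\sigma)}^2\le C\log^3N$.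
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:low}, $V_t\ge-b$ for all $t>0$, so for the first claim we need an upper bound for $V_\tau$.

\emph{Location of the maximum.} Let $z$ be a point where $V_\tau$ is maximal. Then $\Delta V_\tau(z)\le0$, and \eqref{eq:Vt} shows that $p_\tau(z,x_i)\ge1$ for some $i$. The Gaussian bound gives $1\le CNe^{-\theta(z,x_i)^2/(5\tau)}$, so $\theta(z,x_i)^2\le5\tau\log(CN)\le C_1\tau\log N$ with an absolute constant $C_1$.

\emph{Harnack inequality.} The distance from $z$ to $x_i$ may exceed $\sqrt\tau$ by a factor $\sqrt{\log N}$, so we let the time $\tau\log N$ elapse. Put $\tau'=\tau(1+\log N)$; then $\tau'\le1$ because $1+\log N\le N$. The function $w(\cdot,t)=V_t+b=e^{t\Delta}(V+b)$ is a positive solution of the heat equation, since $V+b\ge0$ is integrable with mean $b>0$. With $t_1=\tau$ and $t_2=\tau'$ we have $t_2/t_1=1+\log N$ and $\theta(z,x_i)^2/(4(t_2-t_1))\le C_1/4$, so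
\[
V_\tau(z)+b\le\bigl(V_{\tau'}(x_i)+b\bigr)(1+\log N)\,e^{C_1/4}.
\]

\emph{The value at $x_i$.} Since $\omega$ is a minimizer, moving $x_i$ to another position $y$ does not decrease the energy:
\[
\sum_{j\ne i}\log\frac1{\|x_i-x_j\|}\le\sum_{j\ne i}\log\frac1{\|y-x_j\|}\qquad\text{for all }y\in\mathbb S^2 .
\]
Averaging over $y$ and using \eqref{eq:W}, we bound the left side by $W(N-1)$. By \eqref{eq:Vt} and Lemma~\ref{lem:G}, part (b) for the term $j=i$ and part (a) for the others,
\[
V_{\tau'}(x_i)\le2+\frac12\log\frac1{\tau'}+W(N-1)+\frac{N\tau'}2-WN\le2+\frac12\log N+\frac{1+\log N}2+|W|\le C\log N .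
\]
Hence $V_\tau(z)\le C\log^2N$, which proves the first claim. Finally $\|V_\tau\|_1\le\|V\|_1\le2b$, and so $\|V_\tau\|_2^2\le\|V_\tau\|_\infty\|V_\tau\|_1\le C\log^3N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $N\ge2$ be even and $\tau=1/N$. By \eqref{eq:reproducing} the functions $\sum_iP_\ell(\cdot\,x_i)$, $\ell\ge1$, are orthogonal in $L^2(\sigma)$ with squared norms $S_\ell/(2\ell+1)$. From \eqref{eq:Vt} and the definition of $G_\tau$,
\[
\|V_\tau\|_2^2=\sum_{\ell\ge1}\frac{2\ell+1}{(2\ell(\ell+1))^2}\,e^{-2\ell(\ell+1)\tau}S_\ell .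
\]
For $\ell\le\sqrt N$ we have $2\ell(\ell+1)\tau\le4$ and $\frac{2\ell+1}{4\ell^2(\ell+1)^2}\ge\frac1{4\ell^2(\ell+1)}\ge\frac1{8\ell^3}$. So Lemma~\ref{lem:sup} and Lemma~\ref{lem:high}(a) with $R=\sqrt N$ give
\[
\sum_{\ell\le\sqrt N}\frac{S_\ell}{\ell^3}\le C\log^3N,\qquad\sum_{\ell\le\sqrt N}\frac{S_\ell}\ell\le CN .
\]
The weight $\ell^{-2}$ is the geometric mean of $\ell^{-1}$ and $\ell^{-3}$. By the Cauchy--Schwarz inequality and $\log(\ell+1)\le C\log N$ for $\ell\le\sqrt N$,
\[
\sum_{\ell\le\sqrt N}\frac{\log(\ell+1)}{\ell^2}S_\ell\le C\log N\,\sqrt{N\log^3N}=C\sqrt N(\log N)^{5/2}.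
\]
Lemma~\ref{lem:high}(b) with $L=\sqrt N$ bounds the sum over $\ell>\sqrt N$ by $C\sqrt N\log N$. Therefore $T\le C\sqrt N(\log N)^{5/2}$ and $\log N\;T^{1/2}\le CN^{1/4}(\log N)^{9/4}$. Since $\log N\ge\log2$, both $\sqrt N\log N$ and $N^{1/4}(\log N)^{9/4}$ are at most $C\sqrt N(\log N)^{5/2}$, and Proposition~\ref{prop:T} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEL}
Carlos Beltr\'an, Uju\'e Etayo, Pedro R. L\'opez-G\'omez,
\emph{Low energy points on the sphere and the real projective plane},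
arXiv:2206.08086 (2022).

\bibitem{LY}
P. Li and S.-T. Yau, Acta Math. 156 (1986).

\end{thebibliography}
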